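
\newtheorem{theorem}{Theorem}
\newtheorem{conjecture}{Conjecture}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{A conjectured lower bound for Hilbert--Kunz multiplicity\\ in dimension three, tested on lattice polygons}


\begin{abstract}
It was conjectured that a complete unmixed three-dimensional local ring of characteristic $p>0$ with Hilbert--Samuel multiplicity $r^2$ has Hilbert--Kunz multiplicity at least $(r+1)(r+2)/6$, the value of the Veronese ring $k[[x,y,z]]^{(r)}$. We show that this is false for $r=7$, for every multiple of $12$, and for all sufficiently large $r$; the counterexamples are completed cones over lattice polygons, and the simplest is the cone over $\mathbb P^1\times\mathbb P^1$ embedded by $\mathcal O(8,9)$. For such cones the Hilbert--Kunz multiplicity measures how fast scaled copies of a polygon, placed at its lattice points, cover a larger copy of it. Squares do this without waste and triangles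 do not. We also prove a general lower bound in terms of multiplicity and embedding dimension, and determine the first two terms of the minimal Hilbert--Kunz multiplicity of a polygon cone of given multiplicity.
\end{abstract}

\section{The question and the results}

Let $(A,\mathfrak m,k)$ be a Noetherian local ring of characteristic $p>0$ and Krull dimension $d$. Write $\ell$ for length, let $q$ run through the powers of $p$, and let $\mathfrak m^{[q]}$ be the ideal generated by the $q$-th powers of the elements of $\mathfrak m$. Because the characteristic is $p$, it is generated by the $q$-th powers of any set of generators of $\mathfrak m$. The Hilbert--Samuel and Hilbert--Kunz multiplicities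
\[
e(A)=\lim_{n\to\infty}\frac{d!\,\ell(A/\mathfrak m^n)}{n^d},\qquad
e_{\rm HK}(A)=\lim_{q\to\infty}\frac{\ell(A/\mathfrak m^{[q]})}{q^d}
\]
measure the growth of ordinary and of Frobenius powers. For a regular ring both equal $1$. Since $\mathfrak m^{[q]}\subset\mathfrak m^q$, always
\begin{equation}\label{trivial}
e_{\rm HK}(A)\ \ge\ \frac{e(A)}{d!},
\end{equation}
and it is natural to ask how much must be added to the right-hand side.

A complete local ring $A$ is \emph{unmixed} if $\dim A/Q=\dim A$ for every associated prime $Q$. Some such hypothesis is needed if rings are to be recognized by these invariants, since both multiplicities ignore components of smaller dimension: $k[[x,y,z,w]]/(xw,w^2)$ is not regular, but $e=e_{\rm HK}=1$, because the kernel of its map onto $k[[x,y,z]]$ is isomorphic to $k[[y,z]]$. For $r\ge 1$ let $k[[x,y,z]]^{(r)}$ be the Veronese subring, consisting of the power series all of whose monomials have degree divisible by $r$. The following conjecture is from \cite{WY}.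

\begin{conjecture}\label{conj}
Let $A$ be a complete unmixed local ring of positive characteristic with $\dim A=3$ and residue field $k$, and let $r$ be a positive integer. If $e(A)=r^2$, then
\[
e_{\rm HK}(A)\ \ge\ \frac{(r+1)(r+2)}6 .
\]
If in addition $k$ is algebraically closed, equality holds if and only if $A\cong k[[x,y,z]]^{(r)}$.
\end{conjecture}

\paragraph{Why one might expect this.} In dimension two, Cohen--Macaulay rings satisfy $e_{\rm HK}\ge\frac{e+1}2$, and the Veronese ring $k[[x,y]]^{(e)}$ attains the bound (Remark \ref{dim2} and Example \ref{segment}). In dimension three, $k[[x,y,z]]^{(r)}$ has $e=r^2$ and $e_{\rm HK}=\frac{(r+1)(r+2)}6$ (Example \ref{triangle}), and Conjecture \ref{conj} says that the two-dimensional pattern persists. In terms of $e$ the conjectured bound is $\frac16(e+3\sqrt e+2)$.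

\paragraph{Why it fails.} The two-dimensional Veronese ring is the completed cone over a lattice \emph{segment}. A segment is both a simplex and a cube. Passing to polygons, one must choose between triangles, which give Veronese rings, and squares. Translates of a square tile the plane, translates of a triangle do not, and this makes squares better: the cone over the $n\times n$ square has $e=2n^2$ and
\[
e_{\rm HK}=\frac{(n+1)^2}{3}=\frac{e+2\sqrt2\,\sqrt e+2}{6},
\]
and $2\sqrt2<3$. The only obstacle is that $2n^2$ is never a perfect square for $n\ge1$. So we use near-squares, and there are two ways to make them: rectangles with sides $8m$ and $9m$, and squares with small corners cut off.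

\paragraph{Results.} For a lattice polygon $P\subset\mathbb R^2$ (a convex polygon with vertices in $\mathbb Z^2$ and nonempty interior) and a field $k$ of characteristic $p>0$ put
\[
R_P=\bigoplus_{n\ge0}\ \bigoplus_{x\in nP\cap\mathbb Z^2}k\,X^xT^n,\qquad \mathfrak m=(R_P)_+,\qquad A_P=\widehat{(R_P)_{\mathfrak m}} .
\]
We shall see that $A_P$ is a complete normal Cohen--Macaulay domain of dimension $3$ with residue field $k$, and that $e(A_P)$ and $e_{\rm HK}(A_P)$ depend only on $P$, not on $k$ or $p$. So every example below works over every field $k$ of every positive characteristic, in particular over algebraically closed ones.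

\begin{theorem}\label{A}
\textup{(a)} Let $P=[0,a]\times[0,b]$ with integers $1\le a\le b$. Then
\[
e(A_P)=2ab,\qquad e_{\rm HK}(A_P)=\frac{a+1}3\Bigl(b+\frac{a^2+b^2}{2ab}\Bigr).
\]
For $(a,b)=(8,9)$ this gives $e=144=12^2$ and $e_{\rm HK}=30+\frac1{48}<30+\frac13=\frac{13\cdot14}6$. For every integer $m\ge1$ the pair $(a,b)=(8m,9m)$ violates the inequality of Conjecture \ref{conj} with $r=12m$.

\textup{(b)} For $P=\{x\in[0,5]^2:\ x_1+x_2\ge1\}$ one has $e(A_P)=49$ and $e_{\rm HK}(A_P)\le\frac{8044}{675}<12=\frac{8\cdot9}6$, so the inequality also fails for $r=7$.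
\end{theorem}

The next result strengthens \eqref{trivial} in terms of the embedding dimension.

\begin{theorem}\label{B}
Let $A$ be any Noetherian local ring of characteristic $p>0$, dimension $d\ge2$ and embedding dimension $h$. Then
\[
e_{\rm HK}(A)\ \ge\ \frac{e(A)}{d!}\bigl(1-h^{-1/(d-1)}\bigr)^{-(d-1)} .
\]
Consequently, if $d=3$, $e(A)=r^2$ and $h\le(2r+3)^2/9$, then $e_{\rm HK}(A)>\frac{(r+1)(r+2)}6$.
\end{theorem}

\begin{theorem}\label{C}
For an integer $e\ge1$ let $M(e)$ be the infimum of $e_{\rm HK}(A_P)$ over all lattice polygons $P$ with $e(A_P)=e$ (the field $k$ and its characteristic do not matter). Then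
\[
\frac{e+2\sqrt2\sqrt e-51}6\ \le\ M(e)\quad(e\ge1),\qquad M(e)\ \le\ \frac{e+2\sqrt2\sqrt e}6+O(e^{1/4}).
\]
In particular, since $2\sqrt2<3$, the inequality of Conjecture \ref{conj} fails for every sufficiently large $r$, with $A$ a complete normal Cohen--Macaulay domain.
\end{theorem}

Thus among polygon cones the second-order constant is $2\sqrt2$, not $3$.

Section \ref{sec:cones} turns $e_{\rm HK}(A_P)$ into an area computation and works out segments, squares and triangles. Section \ref{sec:count} proves Theorem \ref{B}, which explains the number $2\sqrt2$. Sections \ref{sec:rect} and \ref{sec:seven} prove Theorem \ref{A}, and Sections \ref{sec:lower} and \ref{sec:upper} the two halves of Theorem \ref{C}.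

\section{Cones over lattice polygons}\label{sec:cones}

Fix a lattice polygon $P$. Let $C\subset\mathbb R^3$ be the cone over $P\times\{1\}$, and put
\[
\alpha=\operatorname{area}(P),\qquad V=P\cap\mathbb Z^2,\qquad h=|V| .
\]
Pick's theorem says $h=\alpha+\frac{\beta}2+1$, where $\beta=|\partial P\cap\mathbb Z^2|$.

\subsection{The ring $A_P$}\label{ring}

Triangulate $P$ with vertices in $\mathbb Z^2$, and refine until the triangles contain no lattice points other than their vertices; by Pick's theorem each triangle then has area $\frac12$. So if $v_0,v_1,v_2$ are the vertices of one of them, the determinant of the vectors $(v_i,1)$ is $\pm1$ and they form a basis of $\mathbb Z^3$.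

\emph{$R_P$ is generated in degree one.} If $x\in nP\cap\mathbb Z^2$ with $n\ge1$, then $x/n$ lies in some triangle $v_0v_1v_2$ of the triangulation. So $(x,n)$ is a combination of the $(v_i,1)$ with nonnegative coefficients, and these are integers because the $(v_i,1)$ form a basis. Hence $R_P$ is generated by its $h$ monomials of degree $1$, and $\mathfrak m^n$ is the part of $R_P$ in degrees $\ge n$. In particular $h$ is the embedding dimension of $A_P$.

\emph{Multiplicity.} We have $\ell(R_P/\mathfrak m^n)=\sum_{i<n}|iP\cap\mathbb Z^2|\sim\alpha n^3/3$. Hence $\dim A_P=3$ and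
\[
e(A_P)=2\alpha .
\]

\emph{Structure.} The completion is $A_P=\prod_n(R_P)_n$. The product of the lowest forms of two nonzero elements is nonzero because $R_P$ is a domain. So $A_P$ is a complete local domain, its only associated prime is $0$, and it is unmixed; its residue field is $k$. This is all that the disproof needs. In addition, $R_P$ is normal, being the intersection of the rings $k[H\cap\mathbb Z^3]$ for the rational half-spaces $H$ that cut out $C$, each of which is a Laurent polynomial ring in two variables with one polynomial variable adjoined. It is Cohen--Macaulay by a theorem of Hochster \cite{Hochster}. As $R_P$ is excellent, $A_P$ is normal and Cohen--Macaulay too.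

\subsection{The volume formula}

Let $x\in(1+u)P$, where $u\ge0$. Call $x$ \emph{covered} (at time $u$) if $x\in v+uP$ for some $v\in V$. Note that $v+uP\subset P+uP=(1+u)P$ by convexity. Let
\[
U(u)=\operatorname{area}\Bigl((1+u)P\setminus\bigcup_{v\in V}(v+uP)\Bigr)
\]
be the uncovered area. One should picture $u$ as time: starting from the points of $V$ in $P$, the region $(1+u)P$ grows, and so do the $h$ copies of $P$ that try to fill it. Once they succeed, they succeed forever: if $(1+u_0)P=V+u_0P$ and $u\ge u_0$, then adding $(u-u_0)P$ to both sides gives $(1+u)P=V+uP$.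

\begin{proposition}\label{volume}
$U(u)=0$ for $u\ge2$, and
\[
e_{\rm HK}(A_P)=\frac\alpha3+\int_0^\infty U(u)\,du .
\]
\end{proposition}

\begin{proof}
Let $u\ge2$ and $x\in(1+u)P$. Write $x=(1+u)\sum_{i=0}^2\lambda_iv_i$ with $v_0,v_1,v_2$ the vertices of a triangle of the triangulation above, $\lambda_i\ge0$ and $\sum\lambda_i=1$. Some $\lambda_i$ is at least $\frac13$, so $(1+u)\lambda_i\ge1$. Then $x-v_i$ is a combination of $v_0,v_1,v_2$ with nonnegative coefficients of sum $u$, so $x-v_i\in uP$ and $x$ is covered. Thus every point of $(1+u)P$ is covered, which implies the first claim.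

The ideal $\mathfrak m^{[q]}$ of $R_P$ is generated by the monomials with exponents $(qv,q)$, $v\in V$, and the exponents of the monomials of $R_P$ are all the points of $C\cap\mathbb Z^3$. Therefore a monomial with exponent $(x,n)$ lies outside $\mathfrak m^{[q]}$ if and only if $(x-qv,n-q)\notin C$ for all $v\in V$, that is, if and only if $\frac1q(x,n)$ lies in
\[
W=\{(x,t)\in C:\ (x-v,t-1)\notin C\ \text{ for all }v\in V\}.
\]
Hence $\ell(A_P/\mathfrak m^{[q]})=\ell(R_P/\mathfrak m^{[q]})=|W\cap q^{-1}\mathbb Z^3|$. By the first paragraph $W\subset\{t\le3\}$, so $W$ is bounded, and its boundary lies in finitely many planes. So $q^{-3}|W\cap q^{-1}\mathbb Z^3|\to\operatorname{vol}(W)$. For $t<1$ the slice of $W$ at height $t$ is all of $tP$, and these slices contribute $\int_0^1\alpha t^2\,dt=\frac\alpha3$. For $t=1+u$ the slice has area $U(u)$.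
\end{proof}

In an initial phase the copies do not overlap, and the uncovered area is known exactly.

\begin{lemma}\label{phase}
Suppose $P\subset[0,N]^2$ with a positive integer $N$. Then $U(u)=\alpha\bigl[(1+u)^2-hu^2\bigr]$ for $0\le u\le\frac1N$, and
\[
\frac\alpha3+\int_0^{1/N}U(u)\,du=\frac{\alpha}{3N^3}\bigl[(N+1)^3-h\bigr].
\]
\end{lemma}

\begin{proof}
For $u\le\frac1N$ we have $v+uP\subset v+[0,1]^2$, so the $h$ copies have disjoint interiors, and they lie in $(1+u)P$. This gives $U(u)$, and the left-hand side of the second formula is $\frac\alpha3\bigl[1+(1+\frac1N)^3-1-\frac h{N^3}\bigr]$.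
\end{proof}

\subsection{Segments, squares, triangles}

\begin{example}[Segments]\label{segment}
One dimension lower, the argument of Proposition \ref{volume} applies to the segment $[0,r]$, whose completed cone is $k[[x,y]]^{(r)}$. Here $\ell(A/\mathfrak m^n)=\sum_{i<n}(ri+1)$, so $e=r$. The slices below height $1$ contribute $\int_0^1rt\,dt=\frac r2$. After that, the $r+1$ intervals $[v,v+ur]$ must cover $[0,(1+u)r]$. They are disjoint up to endpoints until $u=\frac1r$, and from that moment on they cover everything. The uncovered length is $r(1+u)-(r+1)ru=r-r^2u$ up to this time, with integral $1-\frac12$. So $e_{\rm HK}=\frac{r+1}2=\frac{e+1}2$.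
\end{example}

\begin{example}[Squares]\label{square}
Take first $P=[0,1]^2$, so that $A_P=k[[x,y,z,w]]/(xw-yz)$ and $e=2$. At time $u\le1$ four squares of side $u$ sit in the corners of a square of side $1+u$, leaving uncovered a cross of area $(1+u)^2-4u^2$. At $u=1$ they fill it, and from then on they cover it. So
\[
e_{\rm HK}=\frac13+\int_0^1\bigl[(1+u)^2-4u^2\bigr]du=\frac13+1=\frac43 .
\]
For $P=[0,n]^2$ the same happens: the $(n+1)^2$ squares $v+[0,un]^2$ do not overlap before $u=\frac1n$, when they fill $[0,n+1]^2$ exactly, and later nothing is uncovered. Lemma \ref{phase} with $N=n$ and $h=(n+1)^2$ gives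
\[
e=2n^2,\qquad e_{\rm HK}=\frac1{3n}\bigl[(n+1)^3-(n+1)^2\bigr]=\frac{(n+1)^2}3 .
\]
\end{example}

\begin{example}[Triangles]\label{triangle}
Let $T_r$ have vertices $(0,0),(r,0),(0,r)$. Sending $X^{(i,j)}T^n$ to $x^iy^jz^{rn-i-j}$ identifies $A_{T_r}$ with $k[[x,y,z]]^{(r)}$, so $e=r^2$. Use the coordinates $x_1,x_2$ and $x_3=rt-x_1-x_2$ on $\mathbb R^3$ (Jacobian $r$). Then $C$ becomes $\mathbb R_{\ge0}^3$, and the points $(v,1)$ with $v\in V$ become the integer vectors in $\mathbb R^3_{\ge0}$ with coordinate sum $r$. A point of $\mathbb R^3_{\ge0}$ dominates one of these coordinatewise if and only if $\sum\lfloor x_i\rfloor\ge r$. So $W$ becomes $\{\sum\lfloor x_i\rfloor\le r-1\}$, a union of $\binom{r+2}3$ unit cubes, and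
\[
e_{\rm HK}=\operatorname{vol}(W)=\frac1r\binom{r+2}3=\frac{(r+1)(r+2)}6 ,
\]
where $\operatorname{vol}(W)$ is taken in the original coordinates.

At time $u$ we have $x_1+x_2+x_3=r(1+u)$. The triangles do not overlap until $u=\frac1r$, but leave gaps then. If $u<\frac2r$, there are points with $\sum\lfloor x_i\rfloor=r-1$ (choose all three fractional parts equal to $\frac{1+ru}3<1$), and these are uncovered. If $u\ge\frac2r$, then $\sum\lfloor x_i\rfloor>r(1+u)-3\ge r-1$ and everything is covered. So the gaps close only at $u=\frac2r$, while the triangles have been overlapping since $u=\frac1r$ (Figure \ref{fig}).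
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \i in {0,1,2}{\foreach \j in {0,1,2}{
\filldraw[fill=gray!30] (\i,\j) rectangle (\i+1,\j+1);}}
\foreach \i in {0,1,2}{\foreach \j in {0,1,2}{\fill (\i,\j) circle (1.8pt);}}
\begin{scope}[xshift=5.5cm]
\draw (0,0)--(3,0)--(0,3)--cycle;
\foreach \i/\j in {0/0,1/0,2/0,0/1,1/1,0/2}{
\filldraw[fill=gray!30] (\i,\j)--(\i+1,\j)--(\i,\j+1)--cycle;}
\foreach \i/\j in {0/0,1/0,2/0,0/1,1/1,0/2}{\fill (\i,\j) circle (1.8pt);}
\end{scope}
\end{tikzpicture}
\caption{The copies $v+uP$ (gray) inside $(1+u)P$ at the moment $u=\frac12$ when they first touch; dots mark the lattice points $v$ of $P$. Left: $P=[0,2]^2$; the copies already cover everything. Right: the triangle $P$ with vertices $(0,0),(2,0),(0,2)$; three gaps (white) remain.}\label{fig}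
\end{figure}

\section{Counting copies: a general lower bound}\label{sec:count}

Whatever the shape of $P$, the $h$ copies have total area $hu^2\alpha$, so $U(u)\ge\alpha\bigl[(1+u)^2-hu^2\bigr]$. Integrating over the times at which the right-hand side is positive, $u<1/(\sqrt h-1)$, bounds $e_{\rm HK}(A_P)$ below by $\frac{e}{6}(1-h^{-1/2})^{-2}$. The same count works in every local ring, with powers of $\mathfrak m$ in place of slices.

\begin{proof}[Proof of Theorem \ref{B}]
Let $\mathfrak m=(y_1,\dots,y_h)$. Fix a real number $s>1$ and let $N=\lfloor sq\rfloor\ge q$. Since $\mathfrak m^{[q]}=(y_1^q,\dots,y_h^q)$, the module $(\mathfrak m^{[q]}+\mathfrak m^N)/\mathfrak m^N$ is the sum of the $h$ cyclic modules generated by the classes of the $y_i^q$. Since $y_i^q\mathfrak m^{N-q}\subset\mathfrak m^N$, each of these is a homomorphic image of $A/\mathfrak m^{N-q}$. Thus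
\[
\ell(A/\mathfrak m^{[q]})\ \ge\ \ell\bigl(A/(\mathfrak m^{[q]}+\mathfrak m^N)\bigr)\ \ge\ \ell(A/\mathfrak m^N)-h\,\ell(A/\mathfrak m^{N-q}).
\]
Dividing by $q^d$ and letting $q\to\infty$ gives
\[
e_{\rm HK}(A)\ \ge\ \frac{e(A)}{d!}\bigl(s^d-h(s-1)^d\bigr)\qquad\text{for all }s>1 .
\]
The right-hand side is largest where $s^{d-1}=h(s-1)^{d-1}$. So put $\theta=h^{1/(d-1)}$, which is greater than $1$ because $h\ge d\ge2$, and $s=\frac\theta{\theta-1}$, so that $s-1=\frac1{\theta-1}$. Since $h=\theta^{d-1}$,
\[
s^d-h(s-1)^d=\frac{\theta^d-\theta^{d-1}}{(\theta-1)^d}=\Bigl(\frac\theta{\theta-1}\Bigr)^{d-1}=\bigl(1-h^{-1/(d-1)}\bigr)^{-(d-1)} .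
\]

Now let $d=3$, $e(A)=r^2$ and $\sqrt h\le\frac{2r+3}3$. Then $0<1-h^{-1/2}\le\frac{2r}{2r+3}$, and
\[
e_{\rm HK}(A)\ \ge\ \frac{r^2}6\cdot\frac{(2r+3)^2}{4r^2}=\frac{r^2+3r+\frac94}6\ >\ \frac{r^2+3r+2}6=\frac{(r+1)(r+2)}6 .\qedhere
\]
\end{proof}

\begin{remark}\label{dim2}
For $d=2$ and $A$ Cohen--Macaulay, Abhyankar's bound $h\le e+1$ turns Theorem \ref{B} into $e_{\rm HK}\ge\frac e2\bigl(1-\frac1{e+1}\bigr)^{-1}=\frac{e+1}2$, and by Example \ref{segment} this is attained.
\end{remark}

\begin{remark}
For polygon cones, Theorem \ref{B} is an equality when the copies do not overlap until they fill everything. Squares do this: with $h=(n+1)^2$ the bound is $\frac{n^2}3\bigl(\frac{n+1}n\bigr)^2=\frac{(n+1)^2}3$. By Pick's theorem $h=\frac e2+\frac\beta2+1$. If the boundary term is negligible, then $h\approx\frac e2$ and the bound reads $\frac e6\bigl(1+\frac2{\sqrt h}+\cdots\bigr)\approx\frac16(e+2\sqrt2\sqrt e)$. This is where the $2\sqrt2$ of Theorem \ref{C} comes from.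
\end{remark}

\section{Rectangles}\label{sec:rect}

The simplest way to make $e=2ab$ a perfect square with $a$ close to $b$ is $2\cdot8\cdot9=12^2$. The price of a rectangle is that the copies start to overlap in one direction at time $\frac1b$ but leave gaps in the other until $\frac1a$.

\begin{proof}[Proof of Theorem \ref{A}\textup{(a)}]
We have $\alpha=ab$, so $e(A_P)=2ab$. The lattice points are the $(i,j)$ with $0\le i\le a$, $0\le j\le b$, so the covered set is a product:
\[
\bigcup_{v}(v+uP)=E_a(u)\times E_b(u),\qquad E_a(u)=\bigcup_{i=0}^a[i,i+ua]\subset[0,(1+u)a],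
\]
and similarly for $E_b(u)$. The set $E_a(u)$ has length $(a+1)ua$ if $u\le\frac1a$ and is all of $[0,(1+u)a]$ if $u\ge\frac1a$. Since $\frac1b\le\frac1a$, the covered area is
\[
(a+1)(b+1)ab\,u^2\ \ \bigl(u\le\tfrac1b\bigr),\qquad (a+1)ab\,u(1+u)\ \ \bigl(\tfrac1b\le u\le\tfrac1a\bigr),
\]
and $U(u)=0$ for $u\ge\frac1a$. By Proposition \ref{volume},
\begin{align*}
\frac{e_{\rm HK}(A_P)}{ab}
&=\frac13+\int_0^{1/a}(1+u)^2du-(a+1)(b+1)\int_0^{1/b}u^2du-(a+1)\int_{1/b}^{1/a}u(1+u)\,du\\
&=\frac{(a+1)^3}{3a^3}-\frac{(a+1)(b+1)}{3b^3}-(a+1)\Bigl[\frac13\Bigl(\frac1{a^3}-\frac1{b^3}\Bigr)+\frac12\Bigl(\frac1{a^2}-\frac1{b^2}\Bigr)\Bigr]\\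
&=\frac{a+1}3\Bigl\{\frac{(a+1)^2-1}{a^3}-\frac{(b+1)-1}{b^3}-\frac3{2a^2}+\frac3{2b^2}\Bigr\}\\
&=\frac{a+1}3\Bigl\{\frac1a+\frac1{2a^2}+\frac1{2b^2}\Bigr\}.
\end{align*}
Multiplying by $ab$ gives the formula. For $(a,b)=(8,9)$ it yields $3\bigl(9+\frac{145}{144}\bigr)=30+\frac1{48}$. For $(a,b)=(8m,9m)$ we have $e=(12m)^2$ and
\[
e_{\rm HK}=\frac{8m+1}3\Bigl(9m+\frac{145}{144}\Bigr)=24m^2+\frac{307}{54}m+\frac{145}{432},
\qquad
\frac{(12m+1)(12m+2)}6=24m^2+6m+\frac13 .
\]
The second minus the first is $\frac{17m}{54}-\frac1{432}>0$.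
\end{proof}

In geometric terms, $R_P=\bigoplus_n H^0(\mathbb P^1\times\mathbb P^1,\mathcal O(na,nb))$ is the cone over $\mathbb P^1\times\mathbb P^1$ embedded by $\mathcal O(a,b)$.

\section{A square with one corner missing}\label{sec:seven}

The other way to correct $2n^2$ is to cut corners off the square. The smallest useful case is $7^2=2\cdot5^2-1$: cutting a triangle of area $\frac12$ off $[0,5]^2$ lowers $e$ by $1$. It also removes the lattice point $0$, so that something remains uncovered after time $\frac15$. We have to bound how much; the general construction of Section \ref{sec:upper} follows the same scheme.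

\begin{proof}[Proof of Theorem \ref{A}\textup{(b)}]
Here $P=\{x\in[0,5]^2:x_1+x_2\ge1\}$, so $\alpha=\frac{49}2$, $h=35$ and $e=49$.

\emph{Times $0\le u\le\frac15$.} By Lemma \ref{phase} with $N=5$,
\[
\frac\alpha3+\int_0^{1/5}U(u)\,du=\frac{49}6\cdot\frac{216-35}{125}=\frac{8869}{750}.
\]

\emph{Set-up for $u\ge\frac15$.} For $x\in(1+u)P$ put $v_l=\min(\lfloor x_l\rfloor,5)$ for $l=1,2$ and $f=x-v$. Then $f\in[0,5u]^2$: if $v_l\le4$ then $f_l<1\le5u$, and if $v_l=5$ then $f_l\le5(1+u)-5=5u$. So $v$ is the natural candidate to cover $x$; it fails only if $v=0$, or if $f$ lies in the missing corner of $uP$, that is, $f_1+f_2<u$. In the second case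
\begin{equation}\label{sum2}
v_1+v_2=x_1+x_2-(f_1+f_2)>(1+u)-u=1,\qquad\text{so } v_1+v_2\ge2,
\end{equation}
and we may try to step back from $v$ to a smaller lattice point of $P$. Let $\varepsilon_1,\varepsilon_2$ denote the unit vectors.

\emph{Times $\frac15\le u\le1$.} Let $x$ be uncovered. If $v=0$, then $x\in[0,1)^2$ and $x_1+x_2\ge1+u$; such points form a triangle of area $\frac12(1-u)^2$. If $v\ne0$, then $v\in P$, hence $f_1+f_2<u$ and \eqref{sum2} holds. Whenever $v_l\ge1$, the point $v-\varepsilon_l$ lies in $P$, and $x-(v-\varepsilon_l)=f+\varepsilon_l$ has coordinate sum at least $1\ge u$. As $v-\varepsilon_l$ does not cover $x$, we must have $f_l+1>5u$.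
\begin{itemize}
\item If $v_1,v_2\ge1$ ($25$ choices of $v$), then $f_1,f_2>5u-1$ and $f_1+f_2<u$. These conditions define a right triangle with legs $u-2(5u-1)=2-9u$, or the empty set: area at most $\frac12(2-9u)_+^2$.
\item If one coordinate of $v$ is $0$, the other is in $\{2,\dots,5\}$ ($8$ choices). One coordinate of $f$ exceeds $5u-1$, the other is nonnegative, and $f_1+f_2<u$: area at most $\frac12(1-4u)_+^2$.
\end{itemize}
Since $2-9u$ and $1-4u$ both equal $\frac15$ at $u=\frac15$,
\begin{align*}
\int_{1/5}^1U(u)\,du
&\le\int_{1/5}^{2/9}\tfrac{25}2(2-9u)^2du+\int_{1/5}^{1/4}4(1-4u)^2du+\int_{1/5}^1\tfrac12(1-u)^2du\\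
&=\frac{25}2\cdot\frac{(1/5)^3}{27}+4\cdot\frac{(1/5)^3}{12}+\frac{(4/5)^3}6=\frac1{270}+\frac1{375}+\frac{32}{375}=\frac1{270}+\frac{66}{750}.
\end{align*}

\emph{Times $1\le u\le2$.} We show that every $x\in(1+u)P$ is covered. If $v=0$, then $x_1+x_2<2\le1+u$, which is impossible. If $f_1+f_2\ge u$, then $v$ covers $x$. Otherwise $f_1,f_2<u$, and $v_1+v_2\ge2$ by \eqref{sum2}.
\begin{itemize}
\item If $v_1+v_2\ge3$, choose an integer vector $0\le g\le v$ with $g_1+g_2=2$. Then $v-g\in P$, and $x-(v-g)=f+g$ has coordinate sum at least $2\ge u$ and coordinates at most $u+2\le5u$. So $v-g$ covers $x$.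
\item If $v_1+v_2=2$, choose an integer vector $0\le g\le v$ with $g_1+g_2=1$. Then $v-g\in P$ has coordinate sum $1$, so $f+g$ has coordinate sum $x_1+x_2-1\ge u$, and its coordinates are at most $u+1\le5u$. So $v-g$ covers $x$.
\end{itemize}

\emph{Times $u\ge2$.} Here $U=0$ by Proposition \ref{volume}. Altogether
\[
e_{\rm HK}(A_P)\le\frac{8869}{750}+\frac{66}{750}+\frac1{270}=\frac{1787}{150}+\frac1{270}=\frac{8044}{675}<\frac{8100}{675}=12 .\qedhere
\]
\end{proof}

\section{The lower bound for polygons}\label{sec:lower}

By Pick's theorem, Theorem \ref{B} gives a lower bound as in Theorem \ref{C} as long as the number $\beta$ of boundary lattice points is $O(\sqrt e)$. If $\beta$ is larger, then $h$ is large and the count of copies is too optimistic. But such a polygon is thin, and a thin polygon leaves wide gaps. The extreme case is $[0,1]\times[0,b]$, with $e=2b$ and $h=2b+2=e+2$; Theorem \ref{A}(a) gives $e_{\rm HK}=b+\frac1{3b}>\frac e2$, about three times the leading term $\frac e6$. We now make this trade-off precise.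

Let $w$ be the \emph{lattice width} of $P$, the smallest length of $\nu(P)$ over all nonzero integral linear forms $\nu$ on $\mathbb R^2$. As $P$ has integral vertices and nonempty interior, these lengths are positive integers, so $w$ is an integer and $w\ge1$; a form that attains it is primitive. We use the following classical fact (Minkowski--Radon).

\begin{lemma}\label{centroid}
Let $K\subset\mathbb R^2$ be a convex polygon with interior, $c$ its centroid, $\nu$ a nonzero linear form, and $\nu(K)=[m,m+L]$. Then $\nu(c)-m\ge L/3$.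
\end{lemma}

\begin{proof}
Normalize so that $\nu$ is the first coordinate and $m=0$. Let $\varphi(s)$ be the length of the slice $x_1=s$, a nonnegative concave function on $[0,L]$, and let $\psi(s)=\kappa(L-s)$ with $\kappa$ chosen so that $\int\psi=\int\varphi$. The function $\varphi-\psi$ is concave, has integral $0$, and is nonnegative at $L$. So there is $s_0\in[0,L]$ with $\varphi-\psi\le0$ to the left of $s_0$ and $\ge0$ to the right. Hence $\int s(\varphi-\psi)\,ds=\int(s-s_0)(\varphi-\psi)\,ds\ge0$, that is, $\int s\varphi\ge\int s\psi=\frac L3\int\psi=\frac L3\int\varphi$.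
\end{proof}

\begin{lemma}\label{thin}
With $e=2\alpha$ we have
\[
\textup{(i)}\quad \beta w\le3e;\qquad\qquad \textup{(ii)}\quad e_{\rm HK}(A_P)\ge\frac e6\Bigl(1+\frac1{4w}\Bigr).
\]
\end{lemma}

\begin{proof}
(i) Let $\ell_i$ be the lattice length of the $i$-th edge (the number of primitive segments into which lattice points divide it), so that $\sum\ell_i=\beta$. Let $\nu_i$ be the primitive integral form that is minimal on $P$ along this edge, and $d_i=\nu_i(c)-\min_P\nu_i$, where $c$ is the centroid of $P$. The triangle spanned by $c$ and the $i$-th edge has area $\frac12\ell_id_i$. By Lemma \ref{centroid} and the definition of $w$, $d_i\ge\frac w3$. Summing over the edges, $\alpha=\sum\frac12\ell_id_i\ge\frac{\beta w}6$.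

(ii) After a unimodular affine change of coordinates, $x_1(P)=[0,w]$. Let $0<u\le\frac1{2w}$. The copy $v+uP$ lies over $x_1\in[j,j+uw]$ with $j=v_1\in\{0,\dots,w\}$, and $uw\le\frac12$. So all points of $(1+u)P$ over
\[
G=\bigcup_{j=0}^{w-1}\bigl(j+\tfrac12,\,j+1\bigr)
\]
are uncovered. We show that they make up a fixed fraction of the area. Let $\varphi(s)$ be the length of the slice $x_1=s$ of $(1+u)P$; it is concave and nonnegative on $[0,L]$ with $L=(1+u)w\in(w,w+\frac12]$, and $\int_0^L\varphi=(1+u)^2\alpha\ge\alpha$.

For $0\le j\le w-1$ and $s\in[j,j+1]$, concavity and $\varphi(j+1)\ge0$ give $\varphi\bigl(\frac{s+j+1}2\bigr)\ge\frac12\varphi(s)$. Substituting $s'=\frac{s+j+1}2$, we get $\int_{j+1/2}^{j+1}\varphi\ge\frac14\int_j^{j+1}\varphi$, and summing over $j$, $\int_0^w\varphi\le4\int_G\varphi$. For $s\in[w,L]$, concavity and $\varphi(0)\ge0$ give $\varphi(s-\frac12)\ge\bigl(1-\frac1{2s}\bigr)\varphi(s)\ge\frac12\varphi(s)$, because $s\ge w\ge1$. Since $L-\frac12\le w$, this gives $\int_w^L\varphi\le2\int_{w-1/2}^w\varphi\le2\int_G\varphi$. Adding,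 $\alpha\le6\int_G\varphi$, so
\[
U(u)\ \ge\ \int_G\varphi\ \ge\ \frac\alpha6\qquad\Bigl(0<u\le\frac1{2w}\Bigr).
\]
By Proposition \ref{volume}, $e_{\rm HK}(A_P)\ge\frac\alpha3+\frac\alpha{12w}=\frac e6+\frac e{24w}$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem \ref{C}]
Let $P$ be any lattice polygon with $e(A_P)=e$. By Lemma \ref{thin}, $\frac ew\ge\frac\beta3$ and
\[
e_{\rm HK}(A_P)\ \ge\ \frac16\Bigl(e+\frac e{4w}\Bigr)\ \ge\ \frac16\Bigl(e+\frac\beta{12}\Bigr).
\]
If $\beta\ge24\sqrt2\sqrt e$, this is at least $\frac16(e+2\sqrt2\sqrt e)$. Otherwise Pick's theorem gives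
\[
h=\frac e2+\frac\beta2+1\le\frac e2(1+\xi),\qquad \xi=\frac{24\sqrt2}{\sqrt e}+\frac2e .
\]
Using Theorem \ref{B}, then $(1-t)^{-2}\ge1+2t$ for $0\le t<1$ and $(1+\xi)^{-1/2}\ge1-\frac\xi2$, we obtain
\[
6e_{\rm HK}(A_P)\ \ge\ e\,(1-h^{-1/2})^{-2}\ \ge\ e+\frac{2e}{\sqrt h}\ \ge\ e+2\sqrt2\sqrt e\,\Bigl(1-\frac\xi2\Bigr)
=e+2\sqrt2\sqrt e-48-\frac{2\sqrt2}{\sqrt e},
\]
which is at least $e+2\sqrt2\sqrt e-51$, as $e\ge1$.
\end{proof}

\section{The upper bound: squares with four corners cut off}\label{sec:upper}

Given $e$, we take the smallest square $[0,n]^2$ with $2n^2\ge e$ and remove the excess $D=2n^2-e<4n$ by cutting corners with legs $c_1,\dots,c_4$. This lowers $e$ by $\sum c_i^2$, and by Lagrange's four-square theorem every $D$ is such a sum. The excess is small compared with the area, so the polygon behaves almost like a square. What must be shown is that the points near the corners, though they may stay uncovered up to time $2$, cost only $O(\sqrt n)$.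

\subsection{Sums of octagons}

For $N>0$ and $d=(d_1,\dots,d_4)$ with $d_i\ge0$ let $O(N;d)$ be the set of all $y\in[0,N]^2$ with
\[
y_1+y_2\ge d_1,\quad (N-y_1)+y_2\ge d_2,\quad (N-y_1)+(N-y_2)\ge d_3,\quad y_1+(N-y_2)\ge d_4 .
\]
This is the square with triangles of legs $d_i$ cut off at its corners, numbered cyclically from the origin. Call it \emph{admissible} if $d_i+d_j\le N$ whenever $i,j$ are cyclically adjacent; in particular then $d_i\le N$. Clearly $u\,O(N;d)=O(uN;ud)$ for $u>0$.

\begin{lemma}\label{mink}
If $O(N;d)$ and $O(N';d')$ are admissible, then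
\[
O(N;d)+O(N';d')=O(N+N';d+d').
\]
\end{lemma}

\begin{proof}
Recall that a compact convex set $K$ is determined by its support function $\eta\mapsto\max_K\eta$ on linear forms, and that support functions add under Minkowski sums. The octagon $O(N;d)$ is defined by the eight inequalities, in cyclic order,
\begin{gather*}
-y_2\le0,\quad y_1-y_2\le N-d_2,\quad y_1\le N,\quad y_1+y_2\le2N-d_3,\\
y_2\le N,\quad -y_1+y_2\le N-d_4,\quad -y_1\le0,\quad -y_1-y_2\le-d_1 .
\end{gather*}
The points
\[
(N-d_2,0),\ (N,d_2),\ (N,N-d_3),\ (N-d_3,N),\ (d_4,N),\ (0,N-d_4),\ (0,d_1),\ (d_1,0)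
\]
satisfy, in turn, two cyclically consecutive inequalities with equality: the first point the first two, and so on, the last point the last and the first. Each of these points lies in $O(N;d)$. By the symmetries of the square we need only check $(d_1,0)$; for it the four corner conditions read $d_1\ge d_1$, $N-d_1\ge d_2$, $(N-d_1)+N\ge d_3$, $d_1+N\ge d_4$, and they hold by admissibility.

Let $\eta,\eta'$ be the linear forms of two consecutive inequalities, with right-hand sides $\kappa,\kappa'$. For $s,s'\ge0$ the form $s\eta+s'\eta'$ is at most $s\kappa+s'\kappa'$ on $O(N;d)$, with equality at the corresponding point above. So the support function takes the prescribed constants as values at the eight forms and is linear on the eight cones between neighbors, which cover the plane. The same holds for $O(N';d')$ and for $O(N+N';d+d')$, which is again admissible. The constants of the last are the sums of those of the first two. Therefore both sides of the asserted equality have the same support function.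
\end{proof}

\subsection{The construction}

Let $n=\lceil\sqrt{e/2}\,\rceil$ and $D=2n^2-e\ge0$. From $e>2(n-1)^2$ we get $D<4n$. Write $D=c_1^2+\dots+c_4^2$ with integers $c_i\ge0$, and assume from now on that $e$ is so large that $n\ge64$. Then $c_i^2<4n\le\frac{n^2}{16}$, so $c_i\le\frac n4$. Put
\[
P=O(n;c).
\]
This octagon is admissible, so it is a lattice polygon (its vertices are among the eight points in the proof of Lemma \ref{mink}) and the four corners cut off do not overlap. Hence $2\operatorname{area}(P)=2n^2-\sum c_i^2=e$, and $\alpha=\frac e2\le n^2$. The $i$-th corner contains $\frac{c_i(c_i+1)}2$ of the removed lattice points, so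
\[
h=(n+1)^2-\sigma,\qquad \sigma=\sum_i\frac{c_i(c_i+1)}2\le\sum_i c_i^2=D .
\]
By the Cauchy--Schwarz inequality, $\sum c_i\le2\sqrt D$.

\begin{proof}[Proof of the upper bound in Theorem \ref{C}]
We bound $U$ in four phases.

\emph{Phase 1: $0\le u\le\frac1n$. The copies do not overlap, as for the square.} By Lemma \ref{phase} with $N=n$,
\begin{align*}
\frac\alpha3+\int_0^{1/n}U(u)\,du
&=\frac\alpha{3n^3}\bigl[(n+1)^3-(n+1)^2+\sigma\bigr]=\frac{\alpha(n+1)^2}{3n^2}+\frac{\alpha\sigma}{3n^3}\\
&\le\frac13\Bigl(\alpha+\frac{2\alpha}n+1\Bigr)+\frac D{3n}\ \le\ \frac{e+2\sqrt2\sqrt e+2}6+\frac43 .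
\end{align*}
The first inequality uses $\alpha\le n^2$ and $\sigma\le D$; the second uses $D<4n$ and $\frac{2\alpha}n=\frac en\le\sqrt2\sqrt e$, which holds because $n\ge\sqrt{e/2}$.

\emph{Phase 2: $\frac1n\le u\le\frac8n$. A crude count suffices.} As $un\ge1$, the squares $v+[0,un]^2$ with $v\in\{0,\dots,n\}^2$ cover $[0,(1+u)n]^2\supset(1+u)P$. Let $x\in(1+u)P$ be uncovered and $x\in v+[0,un]^2$. Then either $v\notin P$, which happens for $\sigma$ points $v$, or $x-v\in u([0,n]^2\setminus P)$, a set of area $\frac{u^2D}2$. So $U(u)\le\sigma u^2n^2+(n+1)^2\frac{u^2D}2$. Since $\int_{1/n}^{8/n}u^2\,du\le\frac{512}{3n^3}$ and $1+\frac12(1+\frac1{64})^2<1.6$,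
\[
\int_{1/n}^{8/n}U(u)\,du\le\frac{512}{3n^3}\Bigl(Dn^2+\frac{(n+1)^2D}2\Bigr)\le\frac{512}3\cdot\frac Dn\cdot1.6<1100 .
\]

\emph{Phase 3: $\frac8n\le u\le2$. Only strips along the cut corners can be uncovered.} The count of Phase 2 would be useless for larger $u$, because it gives up whole squares $v+[0,un]^2$. Now $un\ge8$, so the copies are large compared with the lattice spacing, and a real decomposition of $x$ can be rounded to an integral one. We claim: \emph{every $x\in O\bigl((1+u)n;\,((1+u)c_i+4)_i\bigr)$ is covered.}

The octagons $O(n;(c_i+2)_i)$ and $O(un;(uc_i+2)_i)$ are admissible, because for adjacent $i,j$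
\[
c_i+c_j+4\le\frac n2+4\le n,\qquad u(c_i+c_j)+4\le\frac{un}2+4\le un .
\]
By Lemma \ref{mink} we can write $x=y+z$ with $y$ in the first and $z$ in the second. For each coordinate $l$ let
\[
v_l=\lfloor y_l\rfloor\ \text{ if }z_l\le un-1,\qquad v_l=\lceil y_l\rceil\ \text{ if }z_l>un-1 .
\]
Then $0\le v_l\le n$ and $|v_l-y_l|<1$. Moreover $x_l-v_l=z_l+(y_l-v_l)$ lies in $[0,un]$: in the first case it is between $z_l\ge0$ and $z_l+1\le un$, and in the second case between $z_l-1>un-2>0$ and $z_l\le un$. Each diagonal functional $\pm y_1\pm y_2$ changes by less than $2$ in passing from $y$ to $v$, and also in passing from $z$ to $x-v$. The slack of $2$ in both octagons therefore gives $v\in O(n;c)=P$ and $x-v\in O(un;uc)=uP$. This proves the claim.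

As $(1+u)P=O((1+u)n;(1+u)c)$, the uncovered points lie in four strips, one along each cut corner. The $i$-th strip lies between the diagonals that cut off corner triangles with legs $(1+u)c_i$ and $(1+u)c_i+4$. Hence
\[
U(u)\le\sum_{i=1}^4\frac{((1+u)c_i+4)^2-((1+u)c_i)^2}2=\sum_{i=1}^4\bigl(4(1+u)c_i+8\bigr)\le12\sum_i c_i+32 ,
\]
and
\[
\int_{8/n}^2U(u)\,du\le24\sum_i c_i+64\le48\sqrt D+64\le96\sqrt n+64 .
\]

\emph{Phase 4: $u\ge2$.} Here $U=0$ by Proposition \ref{volume}.

Adding up, for $n\ge64$,
\[
M(e)\ \le\ e_{\rm HK}(A_P)\ \le\ \frac{e+2\sqrt2\sqrt e}6+96\sqrt n+1166,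
\]
and $\sqrt n=O(e^{1/4})$. There are only finitely many $e$ with $n<64$, and for each of them $M(e)<\infty$, since the triangle with vertices $(0,0),(1,0),(0,e)$ has area $\frac e2$. So the estimate holds for all $e\ge1$ after enlarging the constant.

Finally, let $e=r^2$ with $r$ large. The ring $A_P$ is a complete normal Cohen--Macaulay domain with $e(A_P)=r^2$ and
\[
e_{\rm HK}(A_P)\le\frac{r^2+2\sqrt2\,r}6+O(\sqrt r)\ <\ \frac{r^2+3r+2}6=\frac{(r+1)(r+2)}6
\]
for all sufficiently large $r$, because $2\sqrt2<3$.
\end{proof}

\section{What is decided and what is not}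

For $r=1$ Conjecture \ref{conj} is true: a complete unmixed local ring with $e(A)=1$ is regular \cite[Thm.~40.6]{Nagata}, so by Cohen's structure theorem $A\cong k[[x,y,z]]$, and $e_{\rm HK}=1=\frac{2\cdot3}6$. By Theorem \ref{B} the inequality holds for every $r$ when the embedding dimension is at most $(2r+3)^2/9$. It fails for $r=7$, for all multiples of $12$, and for all sufficiently large $r$; for these $r$ the Veronese ring has the conjectured value but does not minimize $e_{\rm HK}$. We do not decide the remaining small $r$, for example $2\le r\le6$, and we do not determine the optimal second-order constant over all unmixed rings; Theorem \ref{C} determines it, as $2\sqrt2$, only among polygon cones.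

\begin{thebibliography}{9}
\bibitem{Hochster} Hochster, 1972.
\bibitem{Nagata} Nagata, \emph{Local Rings}.
\bibitem{WY} Kei-ichi Watanabe, Ken-ichi Yoshida, \emph{Hilbert-Kunz multiplicity of three-dimensional local rings}, arXiv:math/0307294 (2003).
\end{thebibliography}

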